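
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Counting Ingleton matroids with a quadric}


\begin{abstract}
A matroid is Ingleton if its rank function satisfies Ingleton's inequality for all quadruples of sets. Nelson and van der Pol conjectured that the number of Ingleton matroids on $n$ elements is $2^{(c+o(1))\frac{\log n}{n^2}\binom{n}{\lfloor n/2\rfloor}}$ for some constant $c$. We disprove this: for all $n\ge 2$ and $0<r<n$ there are at least $2^{\frac{3}{8n}\binom nr}$ Ingleton matroids of rank $r$ on $n$ elements. The logarithm of the number of Ingleton matroids therefore has order $\frac1n\binom{n}{\lfloor n/2\rfloor}$, the same order as for all matroids. The matroids constructed are sparse paving. We characterize the sparse paving matroids that are Ingleton by a forbidden configuration of circuit-hyperplanes. We then obtain large families of sets, all of whose subfamilies avoid this configuration, from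 a quadric over a finite field by removing the solutions at which some partial derivative vanishes.
\end{abstract}

\section{Introduction}

Let $M=(E,\rho)$ be a matroid with ground set $E$ and rank function $\rho$. Throughout we write unions of sets by juxtaposition, so $AB=A\cup B$ and $ABC=A\cup B\cup C$. The matroid $M$ is called \emph{Ingleton} if all $A,B,C,D\subseteq E$ satisfy
\begin{equation}\label{eq:ingleton}
\rho(AB)+\rho(AC)+\rho(AD)+\rho(BC)+\rho(BD)\ \ge\ \rho(A)+\rho(B)+\rho(ABC)+\rho(ABD)+\rho(CD).
\end{equation}
Every matroid that is represented by vectors over a field is Ingleton; a short proof is given in Remark~\ref{rem:representable}, because the same computation drives one of our arguments. Thus \eqref{eq:ingleton} is a necessary condition for being representable that refers to the rank function alone, and one may ask how restrictive it is. We ask this in the crudest way, by counting.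

Logarithms are to base two, $[n]=\{1,\dots,n\}$, and $i_n$ denotes the number of Ingleton matroids with ground set $[n]$. Two known facts frame the question. The number of all matroids on $[n]$ is
\begin{equation}\label{eq:all}
2^{\Theta\left(\frac1n\binom{n}{\lfloor n/2\rfloor}\right)} .
\end{equation}
On the other hand, for all sufficiently large $n$ and all $0<r<n$, the number of Ingleton matroids on $[n]$ is at least
\begin{equation}\label{eq:known}
2^{0.486\,\frac{\log (r(n-r))}{r(n-r)}\binom nr},
\end{equation}
which for $r=\lfloor n/2\rfloor$ has an exponent of order $\frac{\log n}{n^2}\binom n{\lfloor n/2\rfloor}$. The following conjecture says that this smaller order is the truth.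

\begin{conjecture}[Nelson and van der Pol \cite{NvdP}]\label{conj}
There is a constant $c$ such that the number of Ingleton matroids on $[n]$ is $2^{(c+o(1))\frac{\log n}{n^2}\binom n{\lfloor n/2\rfloor}}$.
\end{conjecture}

Such a guess is tempting for the following reason. The \emph{Johnson graph} has the $r$-subsets of $[n]$ as vertices, two being adjacent if they meet in $r-1$ elements; it is regular of degree $d=r(n-r)$. Every independent set $H$ in it gives a matroid of rank $r$ (a \emph{sparse paving} matroid, see Section~\ref{sec:sparse}), and so does every subset of $H$. An independent set of size $N$ therefore gives $2^N$ matroids. A greedy choice finds one of density at least $1/(d+1)$, which is of order $n^{-2}$ for $r=\lfloor n/2\rfloor$, and the factor $0.486\,\frac{\log d}{d}$ in \eqref{eq:known} exceeds this by a logarithmic factor. There are algebraic independent sets of the much larger density $1/n$, which give the lower bound in \eqref{eq:all}. But the obvious ones, given by a linear equation, can have subsets whose matroids violate \eqref{eq:ingleton} (Example~\ref{ex:linear}), so they do not give $2^N$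 Ingleton matroids. One might therefore expect that Ingleton's inequality forces the density down to about $\frac{\log n}{n^2}$.

It does not. If the linear equation is replaced by a quadratic one, the density drops only by a constant factor, and all matroids obtained are Ingleton.

\begin{theorem}\label{thm:main}
For all $n\ge2$ and $0<r<n$ there are at least $2^{\frac{3}{8n}\binom nr}$ Ingleton matroids of rank $r$ on $[n]$, all of them sparse paving.
\end{theorem}

\begin{corollary}\label{cor:false}
Conjecture~\ref{conj} is false: the stated asymptotics hold for no constant $c$.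
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} with $r=\lfloor n/2\rfloor$ gives
\[
\frac{\log i_n}{\frac{\log n}{n^2}\binom n{\lfloor n/2\rfloor}}\ \ge\ \frac38\cdot\frac{n}{\log n}\ \longrightarrow\ \infty ,
\]
whereas the conjecture says that the left side converges to $c$.
\end{proof}

The construction gives somewhat more. \emph{Relaxing} a circuit-hyperplane of a matroid means declaring it to be a basis.

\begin{theorem}\label{thm:asymptotic}
Uniformly in $0<r<n$, as $n\to\infty$:
\begin{enumerate}
\item[(i)] The number of sparse paving Ingleton matroids of rank $r$ on $[n]$ is at least $2^{(1-o(1))\frac{\max(r,n-r)}{n^2}\binom nr}$. In particular, $\log i_n\ge\left(\frac12-o(1)\right)\frac1n\binom n{\lfloor n/2\rfloor}$.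
\item[(ii)] $\log i_n=\Theta\left(\frac1n\binom n{\lfloor n/2\rfloor}\right)$.
\item[(iii)] There is a sparse paving matroid of rank $r$ on $[n]$ such that relaxing any subset of its circuit-hyperplanes yields an Ingleton matroid, and which has at least
$(1-o(1))\left(\frac{\max(r,n-r)}{n}\right)^2$
times the largest number of circuit-hyperplanes of any sparse paving matroid of rank $r$ on $[n]$. This factor is at least $\frac14-o(1)$, and it tends to $1$ if $\min(r,n-r)=o(n)$.
\end{enumerate}
\end{theorem}

Behind both theorems is an exact description of the sparse paving matroids that are Ingleton.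

\begin{theorem}\label{thm:class}
Let $0<r<|E|$, and let $M$ be a sparse paving matroid of rank $r$ on $E$ with set of circuit-hyperplanes $H$. Then $M$ fails to be Ingleton if and only if there are $Q\subseteq E$ with $|Q|=r-4$ and pairwise disjoint $2$-sets $A',B',C',D'\subseteq E\setminus Q$ with
\begin{equation}\label{eq:five}
QA'B',\ QA'C',\ QA'D',\ QB'C',\ QB'D'\in H,\qquad QC'D'\notin H .
\end{equation}
\end{theorem}

We call a configuration \eqref{eq:five} a \emph{five-of-six}: of the six sets formed by $Q$ and two of the four pairs, exactly five lie in $H$. It is drawn in Figure~\ref{fig:k4}.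

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (a) at (0,2); \coordinate (c) at (2,2);
\coordinate (b) at (2,0); \coordinate (d) at (0,0);
\draw[very thick] (a)--(c)--(b)--(d)--cycle;
\draw[thin] (a)--(b);
\draw[dashed] (c)--(d);
\foreach \p in {a,b,c,d} \fill (\p) circle (2.2pt);
\node[above left] at (a) {$A'$};
\node[above right] at (c) {$C'$};
\node[below right] at (b) {$B'$};
\node[below left] at (d) {$D'$};
\end{tikzpicture}
\caption{A five-of-six. The vertices are four disjoint $2$-sets outside a set $Q$ of size $r-4$; an edge between two of them stands for the $r$-set formed by $Q$ and these two $2$-sets. The five solid edges are circuit-hyperplanes, the dashed edge is a basis. The four thick edges form the quadrilateral that our construction avoids.}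
\label{fig:k4}
\end{figure}

The plan is as follows. Section~\ref{sec:sparse} recalls sparse paving matroids. Section~\ref{sec:violations} proves Theorem~\ref{thm:class}. Section~\ref{sec:quadric} constructs large independent sets of the Johnson graph without even the four thick edges of Figure~\ref{fig:k4}. Section~\ref{sec:counting} does the counting.

\section{Sparse paving matroids}\label{sec:sparse}

From now on $E$ is a finite set, $|E|=n$ and $0<r<n$. Recall that the rank function of a matroid satisfies $0\le\rho(X)\le|X|$, is monotone, and is submodular: $\rho(X)+\rho(Y)\ge\rho(X\cup Y)+\rho(X\cap Y)$. A set is independent if $\rho(X)=|X|$; a circuit is a minimal dependent set; a hyperplane of a matroid of rank $r$ is a set $X$ with $\rho(X)=r-1$ and $\rho(X\cup\{y\})=r$ for all $y\notin X$. A \emph{circuit-hyperplane} is both; it is a circuit of rank $r-1$, so it has $r$ elements. A matroid of rank $r$ is \emph{sparse paving} if each $r$-set is either a basis or a circuit-hyperplane.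

A family $H\subseteq\binom Er$ is \emph{stable} if $|X\cap Y|\le r-2$ for all distinct $X,Y\in H$, that is, if it is independent in the Johnson graph.

\begin{lemma}\label{lem:sparse}
Let $H\subseteq\binom Er$ be stable. Then $\binom Er\setminus H$ is the set of bases of a matroid $M(H)$ of rank $r$, with rank function
\begin{equation}\label{eq:rank}
\rho(X)=\min(|X|,r)\ \text{ for } X\notin H,\qquad \rho(X)=r-1\ \text{ for } X\in H .
\end{equation}
It is sparse paving, and its circuit-hyperplanes are exactly the members of $H$. Conversely, every sparse paving matroid of rank $r$ on $E$ is $M(H)$ for the stable family $H$ of its non-basis $r$-sets.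
\end{lemma}

\begin{proof}
Since $0<r<n$, some two $r$-sets meet in $r-1$ elements, so at least one $r$-set is not in $H$. For basis exchange, let $B_1,B_2\in\binom Er\setminus H$ and $e\in B_1\setminus B_2$. If $B_2\setminus B_1=\{f\}$, then $(B_1\setminus\{e\})\cup\{f\}=B_2$. Otherwise choose distinct $f,f'\in B_2\setminus B_1$. The sets $(B_1\setminus\{e\})\cup\{f\}$ and $(B_1\setminus\{e\})\cup\{f'\}$ meet in $r-1$ elements, so one of them is not in $H$.

For the rank function: an $(r-1)$-set lies in $n-r+1\ge2$ sets of size $r$, which pairwise meet in $r-1$ elements, so one of them is a basis. Hence all sets of size at most $r-1$ are independent. A set of size at least $r+1$ contains an $(r+1)$-set, whose $r+1\ge2$ subsets of size $r$ pairwise meet in $r-1$ elements, so one of these is a basis. A set of size $r$ has rank $r$ if it is a basis; if not, it is in $H$, and its rank is $r-1$ because its $(r-1)$-subsets are independent.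

By \eqref{eq:rank}, a set $X\in H$ is dependent, its proper subsets are independent, its rank is $r-1$, and $\rho(X\cup\{y\})=r$ for $y\notin X$. So it is a circuit-hyperplane, and $M(H)$ is sparse paving. Conversely, a circuit-hyperplane is an $r$-set that is not a basis, so it is in $H$.

Finally, let $M$ be sparse paving of rank $r$, let $H$ be the set of its non-basis $r$-sets, and suppose that $X,Y\in H$ meet in exactly $r-1$ elements. As a proper subset of the circuit $X$, the set $X\cap Y$ is independent, so $\rho(X\cup Y)\le\rho(X)+\rho(Y)-\rho(X\cap Y)=r-1$. But $Y$ is a hyperplane and $X\not\subseteq Y$, so $\rho(X\cup Y)=r$, a contradiction. Hence $H$ is stable, and $M=M(H)$ since both have the same bases.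
\end{proof}

Subfamilies of stable families are stable, distinct $H$ give distinct matroids, and passing from $H$ to a subfamily is exactly relaxing circuit-hyperplanes. So a stable family $S$ gives $2^{|S|}$ sparse paving matroids. The point to remember from \eqref{eq:rank} is this:
\begin{equation}\label{eq:small}
\rho(X)\le r-1\ \Longrightarrow\ \text{either } |X|\le r-1 \text{ and } X \text{ is independent, or } X\in H .
\end{equation}

\begin{example}[Linear families and their failure]\label{ex:linear}
Let $E=\mathbb Z/n$. For each $k\in\mathbb Z/n$ the family of all $r$-sets $X$ with $\sum_{x\in X}x=k$ is stable: if $T\cup\{x\}$ and $T\cup\{y\}$ with $x,y\notin T$ have the same sum, then $x=y$. One of these $n$ families has at least $\frac1n\binom nr$ members. For $r=\lfloor n/2\rfloor$ this gives at least $2^{\frac1n\binom n{\lfloor n/2\rfloor}}$ matroids and so the lower bound in \eqref{eq:all}.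

However, subfamilies of these families can contain a five-of-six. Take $n=8$, $r=4$, $k=6$. The pairs $\{0,7\},\{1,6\},\{2,5\},\{3,4\}$ each have sum $7$, so each of the six unions of two of them has sum $14=6$ in $\mathbb Z/8$. All six are in the family, and relaxing one of them leaves a five-of-six with $Q=\emptyset$.
\end{example}

\section{Which sparse paving matroids are Ingleton}\label{sec:violations}

\subsection{The smallest violation}

Let $r=4$, let $E$ be the union of four disjoint pairs $A',B',C',D'$, and let $H$ consist of the five $4$-sets $A'B',A'C',A'D',B'C',B'D'$. Any two of them share exactly a pair or are disjoint, so $H$ is stable. With $(A,B,C,D)=(A',B',C',D')$ the left side of \eqref{eq:ingleton} is $5\cdot3=15$, and the right side is $2+2+4+4+4=16$. So $M(H)$ is not Ingleton.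

The family $H^+=H\cup\{C'D'\}$ is also stable, and passing to it lowers $\rho(CD)$ to $3$ and removes this violation. In fact, Theorem~\ref{thm:class} shows that $M(H^+)$ is Ingleton: in a five-of-six with $Q=\emptyset$ each of the four pairs is the intersection of two of the five sets, so in $H^+$ the four pairs could only be $A',B',C',D'$ in some order, and then the sixth set is in $H^+$ as well. Thus for stable $H$ the property that $M(H)$ is Ingleton is not inherited by subfamilies of $H$.

The same count with a set $Q$ of size $r-4$ added proves one direction of Theorem~\ref{thm:class}. Given \eqref{eq:five}, put $A=QA'$, $B=QB'$, $C=QC'$, $D=QD'$. The left side of \eqref{eq:ingleton} is $5(r-1)$. On the right, $A$ and $B$ have size $r-2$ and are independent, $ABC$ and $ABD$ have size $r+2$ and rank $r$, and $CD=QC'D'$ is a basis, so the right side is $2(r-2)+3r=5r-4>5(r-1)$.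

The rest of this section proves the converse: there are no other violations. The idea is to bound the difference of the two sides of \eqref{eq:ingleton} from below by means of $A\cap B$. In a sparse paving matroid a violation leaves this bound no slack, and the resulting equalities determine the sizes of all the sets involved.

\subsection{Common part}

For a matroid $(E,\rho)$ and $A,B,C,D\subseteq E$ let $\Delta$ be the left side of \eqref{eq:ingleton} minus the right side. By regrouping the ten terms,
\begin{equation}\label{eq:regroup}
\begin{aligned}
\Delta={}&\big[\rho(AC)+\rho(BC)-\rho(ABC)-\rho(C)\big]+\big[\rho(AD)+\rho(BD)-\rho(ABD)-\rho(D)\big]\\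
&+\big[\rho(C)+\rho(D)-\rho(CD)\big]-\big[\rho(A)+\rho(B)-\rho(AB)\big].
\end{aligned}
\end{equation}
All four brackets are nonnegative by submodularity and monotonicity. The last one measures how much rank $A$ and $B$ share. A violation means that they share more than the first three brackets can explain. The next lemma says that whatever part of it is realized by an actual set $K$ is explained.

\begin{lemma}\label{lem:common}
Let $K\subseteq E$ satisfy $\rho(AK)=\rho(A)$ and $\rho(BK)=\rho(B)$. Then
\[
\Delta\ \ge\ \rho(K)-\big[\rho(A)+\rho(B)-\rho(AB)\big].
\]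
If equality holds, then
\begin{align}
\rho(AC)+\rho(BC)&=\rho(ABC)+\rho(KC),\label{eq:E1}\\
\rho(AD)+\rho(BD)&=\rho(ABD)+\rho(KD),\label{eq:E2}\\
\rho(KC)+\rho(KD)&=\rho(CD)+\rho(K).\label{eq:E3}
\end{align}
\end{lemma}

\begin{proof}
By submodularity $\rho(AK)+\rho(AC)\ge\rho(AKC)+\rho(A)$, so $\rho(AKC)=\rho(AC)$; likewise with $B$ in place of $A$. Hence
\[
\rho(AC)+\rho(BC)=\rho(AKC)+\rho(BKC)\ge\rho(ABKC)+\rho(KC)\ge\rho(ABC)+\rho(KC),
\]
so the first bracket in \eqref{eq:regroup} is at least $\rho(KC)-\rho(C)$. With $D$ in place of $C$ the second bracket is at least $\rho(KD)-\rho(D)$. Moreover,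
\[
\rho(KC)+\rho(KD)\ge\rho(KCD)+\rho(K)\ge\rho(CD)+\rho(K).
\]
Adding these three estimates gives the lemma, and equality in the sum forces equality in each.
\end{proof}

\begin{remark}\label{rem:representable}
Suppose that $M$ is represented by vectors. Enlarge $E$ by a basis $K$ of $\mathrm{span}(A)\cap\mathrm{span}(B)$; this does not change $\Delta$. Then $\rho(K)=\rho(A)+\rho(B)-\rho(AB)$ by the dimension formula, and Lemma~\ref{lem:common} gives $\Delta\ge0$. So representable matroids are Ingleton. In a general matroid no set realizing the full common rank need exist. For a violating quadruple in a sparse paving matroid, however, we shall see that the natural candidate $K=A\cap B$ misses exactly one unit, and that $AB\in H$. This is why violations are so rigid.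
\end{remark}

\subsection{Proof of Theorem~\ref{thm:class}}

Write $M=M(H)$ by Lemma~\ref{lem:sparse}. It remains to show that a violation produces a five-of-six. Let $A,B,C,D\subseteq E$ with $\Delta\le-1$. For a statement $P$ let $[P]\in\{0,1\}$ be its truth value.

\medskip\noindent\emph{Step 1: the sets $AB,AC,AD,BC,BD$ do not span.} We claim that
\begin{equation}\label{eq:strict}
\rho(AB),\rho(AC),\rho(BC)<\rho(ABC),\qquad \rho(AB),\rho(AD),\rho(BD)<\rho(ABD).
\end{equation}
Inequality \eqref{eq:ingleton} is unchanged under $A\leftrightarrow B$ and under $C\leftrightarrow D$, so it suffices to consider the cases in which $AC$ or $AB$ has the rank of $ABC$.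

If $\rho(AC)=\rho(ABC)$, these two terms cancel in $\Delta$, and
\[
\rho(AB)+\rho(AD)\ge\rho(ABD)+\rho(A),\qquad \rho(BC)+\rho(BD)\ge\rho(BCD)+\rho(B)\ge\rho(CD)+\rho(B)
\]
add up to $\Delta\ge0$, a contradiction.

If $\rho(AB)=\rho(ABC)$, these two terms cancel, and
\begin{gather*}
\rho(AC)+\rho(AD)\ge\rho(ACD)+\rho(A),\qquad \rho(BC)+\rho(BD)\ge\rho(BCD)+\rho(B),\\
\rho(ACD)+\rho(BCD)\ge\rho(ABCD)+\rho(CD)\ge\rho(ABD)+\rho(CD)
\end{gather*}
add up to $\Delta\ge0$, a contradiction. This proves \eqref{eq:strict}.

Consequently $AB,AC,AD,BC,BD$ all have rank at most $r-1$, and by \eqref{eq:small} each of them has size at most $r-1$ and is independent, or belongs to $H$. In both cases such a set $X$ satisfies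
\begin{equation}\label{eq:defect}
|X|\le r,\qquad \rho(X)=|X|-[X\in H].
\end{equation}
Moreover $|A|\le r-1$: if $|A|=r$, then $|AB|,|AC|\le r$ force $A=AB=AC$, so $ABC=AC$, contradicting \eqref{eq:strict}. By symmetry $|B|\le r-1$. Hence $A$, $B$ and $K=A\cap B$ are independent.

\medskip\noindent\emph{Step 2: $AB\in H$, and all estimates are tight.} By \eqref{eq:defect},
\[
\rho(A)+\rho(B)-\rho(AB)=|A|+|B|-|AB|+[AB\in H]=|K|+[AB\in H].
\]
Lemma~\ref{lem:common} applies with $K=A\cap B$, and since $\rho(K)=|K|$ it gives $\Delta\ge-[AB\in H]$. Since $\Delta\le-1$, we have $AB\in H$ and equality in the lemma. So \eqref{eq:E1}--\eqref{eq:E3} hold.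

\medskip\noindent\emph{Step 3: the other four sets are in $H$.} We have $\rho(AB)=r-1$, so $\rho(ABC)=r$ by \eqref{eq:strict}. Also $AC\cap BC=(A\cap B)C=KC$. If $KC=AC$, then $A\subseteq BC$ and $ABC=BC$, contradicting \eqref{eq:strict}. So $|KC|<|AC|\le r$, and therefore
\[
\rho(KC)=|KC|=|AC|+|BC|-|ABC|.
\]
Substituting this and \eqref{eq:defect} into \eqref{eq:E1} gives
\[
|ABC|=r+[AC\in H]+[BC\in H].
\]
By \eqref{eq:strict}, $C\not\subseteq AB$; as $|AB|=r$, we get $|ABC|\ge r+1$. Suppose that $|ABC|=r+1$. Then one of $AC,BC$ is in $H$, and it is different from $AB$, since otherwise $ABC=AB$. This set and $AB$ are two distinct members of $H$ inside an $(r+1)$-set, so they meet in $r-1$ elements. This contradicts stability. Hence $AC,BC\in H$ and $|ABC|=r+2$. By the symmetry $C\leftrightarrow D$, with \eqref{eq:E2} instead of \eqref{eq:E1}, also $AD,BD\in H$ and $|ABD|=r+2$.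

\medskip\noindent\emph{Step 4: finding the pairs.} Put
\[
A'=ABC\setminus BC,\qquad B'=ABC\setminus AC,\qquad C'=ABC\setminus AB .
\]
These sets have two elements each. They are pairwise disjoint, because any two of $AB,AC,BC$ have union $ABC$. Let $Q=ABC\setminus A'B'C'=AB\cap AC\cap BC$, so $|Q|=r+2-6=r-4$ and
\[
AB=QA'B',\qquad AC=QA'C',\qquad BC=QB'C'.
\]
Clearly $K\subseteq Q$, and $KC=AC\cap BC=QC'$ has size $r-2$. In the same way, using $D$ instead of $C$, $|KD|=r-2$. These sets are independent, so \eqref{eq:E3} reads
\[
|K|=2(r-2)-\rho(CD)\ge r-4 .
\]
As $K\subseteq Q$ and $|Q|=r-4$, we conclude that $K=Q$ and $\rho(CD)=r$.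

The elements of $A'$ lie in $AB$ but not in $B$, so $A'\subseteq A\setminus B$, and similarly $B'\subseteq B\setminus A$. Since $AB\setminus K=A'B'$, we get $A'=A\setminus B$ and $B'=B\setminus A$. This describes $Q,A',B'$ in terms of $A$ and $B$ only. So the same argument with $D$ in place of $C$ gives the same $Q,A',B'$ and a $2$-set $D'=ABD\setminus AB$ with
\[
AD=QA'D',\qquad BD=QB'D',\qquad KD=QD'.
\]
All five sets $AB,AC,AD,BC,BD$ are in $H$, and $C',D'$ are disjoint from $AB=QA'B'$. Finally, $C\subseteq KC=QC'$ and $D\subseteq KD=QD'$, so $CD\subseteq QC'D'$ and $\rho(QC'D')=r$. Hence $|QC'D'|\ge r$, which forces $C'\cap D'=\emptyset$ and $|QC'D'|=r$. A set of size $r$ and rank $r$ is not in $H$. So \eqref{eq:five} holds. \qed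

\subsection{A condition that passes to subfamilies}

To obtain $2^{|S|}$ Ingleton matroids from one stable family $S$, we need every subfamily of $S$ to avoid a five-of-six. For this it is enough that $S$ avoids the four thick edges in Figure~\ref{fig:k4}. A \emph{quadrilateral} in $S$ consists of $Q\subseteq E$ with $|Q|=r-4$ and pairwise disjoint $2$-sets $A',B',C',D'\subseteq E\setminus Q$ with
\[
QA'C',\ QA'D',\ QB'C',\ QB'D'\in S .
\]
We call $S$ \emph{quadrilateral-free} if it contains none. Unlike the absence of a five-of-six, this property passes to subfamilies. Every five-of-six contains a quadrilateral, so Theorem~\ref{thm:class} gives the following.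

\begin{corollary}\label{cor:sub}
If $S\subseteq\binom Er$ is stable and quadrilateral-free, then $M(H)$ is Ingleton for every $H\subseteq S$. In particular, there are at least $2^{|S|}$ sparse paving Ingleton matroids of rank $r$ on $E$.
\end{corollary}

\section{The quadric}\label{sec:quadric}

We now need a large stable quadrilateral-free family. Assume $E\subseteq\mathbb F_q$ for a prime power $q\ge n$, and for $X\subseteq E$ put
\[
e_1(X)=\sum_{x\in X}x,\qquad e_2(X)=\sum_{\{x,y\}\subseteq X}xy ,
\]
computed in $\mathbb F_q$. For disjoint $U,V$ we have
\begin{equation}\label{eq:add}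
e_1(UV)=e_1(U)+e_1(V),\qquad e_2(UV)=e_2(U)+e_2(V)+e_1(U)e_1(V).
\end{equation}

The linear equation $e_1(X)=k$ gives large stable families, but it does not exclude quadrilaterals: if $e_1(A')=e_1(B')$ and $e_1(C')=e_1(D')$, then it holds for all four sets $QA'C',QA'D',QB'C',QB'D'$ as soon as it holds for one. The function $e_2$ carries more information. For a function that is additive on disjoint unions, the alternating sum of the values at $QA'C',QB'C',QA'D',QB'D'$ with signs $+,-,-,+$ is zero, whatever the pairs are. The function $e_2$ is additive only up to the product $e_1(U)e_1(V)$, and this product is what detects quadrilaterals.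

\begin{example}[Rank $4$: why $e_2$ excludes quadrilaterals]\label{ex:rank4}
Let $r=4$, so $Q=\emptyset$. Write $a=e_1(A')$, $\alpha=e_2(A')$, that is, $a$ is the sum and $\alpha$ the product of the two elements of $A'$; similarly $b,\beta$ for $B'$, then $c,\gamma$ for $C'$ and $d,\delta$ for $D'$. By \eqref{eq:add}, $e_2(A'C')=\alpha+\gamma+ac$, and so on. If $e_2$ takes the same value on the four sets of a quadrilateral, then
\begin{align*}
0&=e_2(A'C')-e_2(B'C')-e_2(A'D')+e_2(B'D')\\
&=ac-bc-ad+bd=(a-b)(c-d).
\end{align*}
Since $\mathbb F_q$ is a field, $a=b$ or $c=d$. If $a=b$, then $0=e_2(A'C')-e_2(B'C')=\alpha-\beta$. Then $A'$ and $B'$ have the same sum and the same product, so both are the root set of $z^2-az+\alpha$, and $A'=B'$. But they are disjoint. If $c=d$, then $e_2(A'C')=e_2(A'D')$ gives $\gamma=\delta$ and $C'=D'$, which is impossible as well. So $\{X:e_2(X)=\kappa\}$ is quadrilateral-free.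

For the pairs $\{0,7\},\{1,6\},\{2,5\},\{3,4\}$ of Example~\ref{ex:linear}, now read in $\mathbb F_{11}$ and called $A',B',C',D'$ in this order, the four values $e_2(A'C'),e_2(A'D'),e_2(B'C'),e_2(B'D')$ are $59,61,65,67$, that is, $4,6,10,1$ in $\mathbb F_{11}$. The quadric separates what the linear equation did not.
\end{example}

\begin{example}[Rank $2$: why some members must be discarded]\label{ex:rank2}
Let $r=2$ and $E=\mathbb F_q$ with $q\ge3$. Stable now means pairwise disjoint. The equation $e_2(X)=\kappa$ reads $xy=\kappa$. For $\kappa\ne0$ its solutions are the pairs $\{x,\kappa/x\}$ with $x\ne0$ and $x^2\ne\kappa$, which are disjoint. For $\kappa=0$ its solutions are the pairs $\{0,y\}$ with $y\ne0$, which all meet. The trouble comes from the element $y$, whose coefficient in the equation is $0$, so that it can be replaced by any other nonzero element.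
\end{example}

In general, when $X=T\cup\{x\}$ with $x\notin T$, the coefficient of $x$ in $e_2(X)=e_2(T)+x\,e_1(T)$ is $e_1(T)=e_1(X)-x$. We discard the sets $X$ for which it vanishes for some $x\in X$, that is, those with $e_1(X)\in X$. To avoid counting these for the given set $E$, we introduce a shift $\mu\in\mathbb F_q$ and average over it. For $\mu,\kappa\in\mathbb F_q$ let
\[
f_\mu(X)=e_2(X)+\mu\,e_1(X),\qquad
S_{\mu,\kappa}=\Big\{X\in\tbinom Er:\ f_\mu(X)=\kappa,\ e_1(X)+\mu\notin X\Big\}.
\]
One may think of $f_\mu(X)$ as $e_2$ of the multiset $X$ with one further element $\mu$ adjoined, and of $e_1(X)+\mu$ as its sum.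

\begin{lemma}\label{lem:quadric}
Every $S_{\mu,\kappa}$ is stable and quadrilateral-free, and $|S_{\mu,\kappa}|\ge\frac{q-r}{q^2}\binom nr$ for some $\mu,\kappa$.
\end{lemma}

\begin{proof}
\emph{Stable.} Suppose that $X=T\cup\{x\}$ and $Y=T\cup\{y\}$ are in $S_{\mu,\kappa}$, where $|T|=r-1$, $x\ne y$ and $x,y\notin T$. By \eqref{eq:add}, $f_\mu(T\cup\{x\})=f_\mu(T)+x\,(e_1(T)+\mu)$, so
\[
0=f_\mu(X)-f_\mu(Y)=(x-y)\,(e_1(T)+\mu).
\]
Hence $e_1(T)+\mu=0$, and $e_1(X)+\mu=x\in X$, contrary to the definition of $S_{\mu,\kappa}$.

\emph{Quadrilateral-free.} Suppose that $QA'C',QA'D',QB'C',QB'D'\in S_{\mu,\kappa}$ form a quadrilateral. We use the letters $a,\alpha,\dots,d,\delta$ of Example~\ref{ex:rank4} and put $s=e_1(Q)+\mu$. By \eqref{eq:add},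
\[
f_\mu(QA'C')=f_\mu(Q)+\alpha+\gamma+s(a+c)+ac ,
\]
and similarly for the other three sets. In the alternating sum all terms cancel except the products:
\[
0=f_\mu(QA'C')-f_\mu(QB'C')-f_\mu(QA'D')+f_\mu(QB'D')=(a-b)(c-d).
\]
If $a=b$, then $0=f_\mu(QA'C')-f_\mu(QB'C')=(\alpha-\beta)+(s+c)(a-b)=\alpha-\beta$, so $A'$ and $B'$ are both the root set of $z^2-az+\alpha$, contradicting $A'\cap B'=\emptyset$. If $c=d$, then $0=f_\mu(QA'C')-f_\mu(QA'D')=(\gamma-\delta)+(s+a)(c-d)=\gamma-\delta$, and $C'=D'$, again a contradiction.

\emph{Size.} Fix $X\in\binom Er$. The condition $e_1(X)+\mu\notin X$ excludes exactly $r$ of the $q$ values of $\mu$. For each of the other $q-r$ values there is exactly one $\kappa$ with $X\in S_{\mu,\kappa}$. Hence $\sum_{\mu,\kappa}|S_{\mu,\kappa}|=(q-r)\binom nr$, and one of the $q^2$ families has at least the average size.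
\end{proof}

Note that the condition $e_1(X)+\mu\notin X$ is used only for stability: all solutions of $f_\mu(X)=\kappa$ together already form a quadrilateral-free family.

\section{Counting}\label{sec:counting}

Lemma~\ref{lem:quadric} gives a family of density at least $\frac{q-r}{q^2}=\frac1q\left(1-\frac rq\right)$, where $q$ will be close to $n$. The loss $\frac rq$ is serious if $r$ is close to $n$. We avoid this by passing to complements (which on the level of matroids is duality).

\begin{lemma}\label{lem:complement}
If $S\subseteq\binom E{n-r}$ is stable and quadrilateral-free, then so is $\bar S=\{E\setminus X:X\in S\}\subseteq\binom Er$.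
\end{lemma}

\begin{proof}
Two sets of the same size $k$ meet in at most $k-2$ elements if and only if each has at least two elements outside the other. Since $X\setminus Y=(E\setminus Y)\setminus(E\setminus X)$, this is preserved by complementation, so $\bar S$ is stable. Suppose that $Q,A',B',C',D'$ form a quadrilateral in $\bar S$, and put $\bar Q=E\setminus QA'B'C'D'$, so that $|\bar Q|=n-(r-4)-8=(n-r)-4$. The complements of $QA'C',QA'D',QB'C',QB'D'$ are $\bar QB'D',\bar QB'C',\bar QA'D',\bar QA'C'$. These are in $S$ and form a quadrilateral there, a contradiction.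
\end{proof}

\begin{corollary}\label{cor:count}
Let $m=\min(r,n-r)$. For every prime power $q\ge n$ there is a stable quadrilateral-free family $S\subseteq\binom{[n]}r$ with
\[
|S|\ \ge\ \frac{q-m}{q^2}\binom nr .
\]
Hence there are at least $2^{\frac{q-m}{q^2}\binom nr}$ sparse paving Ingleton matroids of rank $r$ on $[n]$.
\end{corollary}

\begin{proof}
Identify $[n]$ with an $n$-element subset $E$ of $\mathbb F_q$. Apply Lemma~\ref{lem:quadric} with $m$ in place of $r$ and note that $\binom nm=\binom nr$. If $m\ne r$, then $m=n-r$, and we pass to complements by Lemma~\ref{lem:complement}. The last statement is Corollary~\ref{cor:sub}.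
\end{proof}

The bound improves as $q$ decreases to $n$: the function $t\mapsto\frac{t-m}{t^2}$ has derivative $\frac{2m-t}{t^3}$, so it is non-increasing for $t\ge2m$, and $q\ge n\ge2m$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Bertrand's postulate there is a prime $q$ with $n<q<2n$. By monotonicity and $m\le n/2$,
\[
\frac{q-m}{q^2}\ \ge\ \frac{2n-m}{4n^2}\ \ge\ \frac{3n/2}{4n^2}=\frac3{8n}.
\]
Now apply Corollary~\ref{cor:count}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asymptotic}]
(i) By the prime number theorem there is a prime $q$ with $n\le q\le(1+\varepsilon_n)n$, where $\varepsilon_n\ge0$ and $\varepsilon_n\to0$. By monotonicity,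
\[
\frac{q-m}{q^2}\ \ge\ \frac{(1+\varepsilon_n)n-m}{(1+\varepsilon_n)^2n^2}\ \ge\ \frac{1}{(1+\varepsilon_n)^2}\cdot\frac{n-m}{n^2}=(1-o(1))\,\frac{\max(r,n-r)}{n^2},
\]
uniformly in $r$. Apply Corollary~\ref{cor:count}. For $r=\lfloor n/2\rfloor$ we have $\max(r,n-r)\ge n/2$, which gives the bound on $\log i_n$.

(ii) The lower bound follows from Theorem~\ref{thm:main} with $r=\lfloor n/2\rfloor$. The upper bound holds because $i_n$ is at most the number of all matroids, given by \eqref{eq:all}.

(iii) With $q$ as in (i), Corollary~\ref{cor:count} gives a stable quadrilateral-free $S$ with $|S|\ge(1-o(1))\frac{\max(r,n-r)}{n^2}\binom nr$. By Lemma~\ref{lem:sparse} and Corollary~\ref{cor:sub}, $M(S)$ has exactly $|S|$ circuit-hyperplanes, and relaxing any subset of them yields some $M(H)$ with $H\subseteq S$, which is Ingleton.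

For the comparison we bound the size of an arbitrary stable family $H\subseteq\binom{[n]}r$. Each $(r-1)$-set lies in at most one member of $H$, so
\[
r|H|\le\binom n{r-1}=\frac{r}{n-r+1}\binom nr,\qquad\text{that is,}\qquad |H|\le\frac1{n-r+1}\binom nr .
\]
The complements of the members of $H$ form a stable family of $(n-r)$-sets, so also $|H|\le\frac1{r+1}\binom nr$. Together, $|H|\le\frac1{\max(r,n-r)+1}\binom nr$. By Lemma~\ref{lem:sparse} this bounds the number of circuit-hyperplanes of every sparse paving matroid of rank $r$ on $[n]$, and $|S|$ is at least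
\[
(1-o(1))\,\frac{\max(r,n-r)\,\big(\max(r,n-r)+1\big)}{n^2}\ \ge\ (1-o(1))\left(\frac{\max(r,n-r)}n\right)^2
\]
times this bound. As $\max(r,n-r)\ge n/2$, the factor is at least $\frac14-o(1)$; and it tends to $1$ if $\min(r,n-r)=o(n)$.
\end{proof}

\begin{remark}[Constants]
Bansal, Pendavingh and van der Pol \cite{BPvdP} proved that the logarithm of the number of all matroids on $[n]$ is at most $(2+o(1))\frac1n\binom n{\lfloor n/2\rfloor}$. With Theorem~\ref{thm:asymptotic}(i) we obtain
\[
\Big(\tfrac12-o(1)\Big)\frac1n\binom n{\lfloor n/2\rfloor}\ \le\ \log i_n\ \le\ (2+o(1))\,\frac1n\binom n{\lfloor n/2\rfloor}.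
\]
We do not determine the constant in this range. Theorem~\ref{thm:main} and Corollary~\ref{cor:false} do not depend on this remark.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BPvdP} Bansal, Pendavingh and van der Pol, \emph{On the number of matroids}, Combinatorica 35 (2015).
\bibitem{NvdP} Peter Nelson and Jorn van der Pol, \emph{Doubly exponentially many Ingleton matroids}, arXiv:1710.01924 (2017).
\end{thebibliography}

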